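# Uniqueness of the Poisson–Dirichlet law for a split-and-merge chain

## 1. Two chains that cut off the same small fragment

The proof in these notes rests on one construction: two copies of a split-and-merge chain are run side by side in such a way that, when both of them split a part, they usually cut off a piece of exactly the same length. We build this construction first; Section 2 says what it is for.

**Definition 1 (ranked partitions and the chain).** Let
$$\Omega_1=\Big\{p=(p_i)_{i\ge1}:\ p_1\ge p_2\ge\cdots\ge0,\ \sum_i p_i=1\Big\}.$$
By the parts of $p$ we mean its positive entries, counted with multiplicity. Fix $\beta_m,\beta_s\in(0,1]$. One step of the chain from $p$ is as follows. Sample two parts independently and with replacement, the $j$-th part being picked with probability $p_j$ (size-biased sampling). If two distinct parts $p_i,p_j$ were picked, merge them into one part $p_i+p_j$ with probability $\beta_m$, and otherwise leave $p$ unchanged. If the same part $p_i$ was picked twice, split it into $Up_i$ and $(1-U)p_i$ with probability $\beta_s$, where $U$ is independent of everything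 else and uniform on $[0,1]$, and otherwise leave $p$ unchanged. Then rearrange in nonincreasing order. We write $P$ for the transition kernel.

For example, from $p=(\frac12,\frac12,0,\dots)$ two distinct parts are picked with probability $\frac12$. So the chain moves to $(1,0,\dots)$ with probability $\beta_m/2$, moves to the ranking of $\frac12,\frac U2,\frac{1-U}2$ with probability $\beta_s/2$, and otherwise stays.

**The law of the smaller fragment.** Suppose the first pick is a part of size $x$. The second pick is the same part with probability $x$. If $U$ is uniform on $[0,1]$, then $\min(U,1-U)$ is uniform on $(0,\frac12)$, so the smaller fragment $a$ is uniform on $(0,x/2)$, with density $2/x$. The two factors $x$ cancel: given the first pick $x$, the event "same part again, with proposed smaller fragment in $da$" has measure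
$$x\cdot\frac2x\,da=2\,da\qquad\text{on }(0,x/2).\tag{1}$$
This depends on $x$ only through the cutoff $x/2$. Hence, if one chain has first picked $y$ and another has first picked $z$, both can cut off the same piece $a$, with density $2\,da$, for all $a<\frac12(y\wedge z)$. This is where uniformity enters: for a split variable with a symmetric density $h$ on $[0,1]$ the same computation gives $2h(a/x)\,da$, which depends on $x$ unless $h$ is constant.

**Definition 2 (matched triples).** A state of the coupling is a triple $(M,U,V)$ of countable multisets of positive numbers with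
$$\sum_{y\in U}y=\sum_{z\in V}z=w,\qquad\sum_{m\in M}m=1-w .$$
Let $X$ be the ranking of $M\cup U$ and $Y$ the ranking of $M\cup V$. The elements of $M$ are the matched parts, those of $U$ and $V$ the unmatched parts of $X$ and of $Y$.

For example, $M=\{\frac15\}$, $U=\{\frac12,\frac3{10}\}$, $V=\{\frac45\}$ has $w=\frac45$, $X=(\frac12,\frac3{10},\frac15,0,\dots)$ and $Y=(\frac45,\frac15,0,\dots)$.

**One step of the coupling.** Acceptance is decided by one variable $\xi$, uniform on $[0,1]$ and independent of the picks: a merge is performed iff $\xi<\beta_m$, a split iff $\xi<\beta_s$. The picks are as follows.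

First pick: each $m\in M$ is picked in both chains with probability $m$; each pair $(y,z)\in U\times V$ ($y$ in $X$, $z$ in $Y$) is picked with probability $yz/w$. The total is $(1-w)+w=1$.

Case A: the first pick is $m\in M$. The second pick is one of the following.

- $m$ again, with probability $m$. Both chains split $m$ in the same way, uniformly, and the two pieces are matched.
- $m'\in M\setminus\{m\}$, with probability $m'$. Both chains merge $m$ and $m'$, and the result is matched.
- $(y,z)\in U\times V$, with probability $yz/w$. Then $X$ merges $m,y$ and $Y$ merges $m,z$: $m$ leaves $M$, $y$ becomes $y+m$ in $U$, $z$ becomes $z+m$ in $V$.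

Case B: the first pick is $(y,z)$. The second pick is one of the following.

- (i) For each $m\in M$, with probability $m$, both pick $m$. Then $m$ leaves $M$, $y$ becomes $y+m$, $z$ becomes $z+m$.
- (ii) With density $2\,da$ on $a\in(0,\frac12(y\wedge z))$, total mass $y\wedge z$, both pick their first part again. $X$ splits $y$ into $a,\,y-a$ and $Y$ splits $z$ into $a,\,z-a$. The piece $a$ joins $M$; $y-a$ stays in $U$ and $z-a$ in $V$.
- (iii) If $y<z$: with density $2\,da$ on $a\in(y/2,z/2)$, total mass $z-y$, $Y$ picks $z$ again and splits it into $a,\,z-a$, both in $V$, while $X$ picks $y'\in U\setminus\{y\}$ with conditional probability $y'/(w-y)$ and merges it with $y$ inside $U$. If $y>z$: the same with the roles exchanged, that is, with density $2\,da$ on $a\in(z/2,y/2)$, $X$ splits $y$ into $a,\,y-a$, both in $U$, while $Y$ picks $z'\in V\setminus\{z\}$ with conditional probability $z'/(w-z)$ and merges it with $z$ inside $V$.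
- (iv) With mass $w-y\vee z$, $X$ picks $y'\in U\setminus\{y\}$ with conditional probability $y'/(w-y)$, $Y$ picks $z'\in V\setminus\{z\}$ with conditional probability $z'/(w-z)$, and $y,y'$ merge in $U$, $z,z'$ merge in $V$.

The masses in Case B add up:
$$(1-w)+y\wedge z+|y-z|+(w-y\vee z)=1.\tag{2}$$
If $y=w$, then $U=\{y\}$ and no $y'$ exists; but then $z\le y$, so the branch $y<z$ of (iii) is absent and (iv) has mass $0$. Likewise for $z=w$. If $w=0$, only the first two items of Case A can occur.

The unmatched masses stay equal. In the third item of Case A and in (i) both chains propose a merge, so with the common $\xi$ both or neither is performed, and $w$ changes to $w+m$ in both chains or not at all. In (ii) both propose a split, and $w$ changes to $w-a$ in both or not at all. In (iii) and (iv) mass moves only inside $U$ and inside $V$, so it does not matter if one move is accepted and the other is not.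

**An example by hand.** Let $M=\emptyset$, $U=\{\frac35,\frac25\}$, $V=\{\frac9{10},\frac1{10}\}$, so $w=1$. The pair $(\frac35,\frac9{10})$ is the first pick with probability $\frac{27}{50}$. Given this, (ii) has mass $\frac35$ and cuts a common $a\in(0,\frac3{10})$; (iii) has mass $\frac3{10}$, with $Y$ cutting $a\in(\frac3{10},\frac9{20})$ off $\frac9{10}$ while $X$ picks $\frac25$; (iv) has mass $\frac1{10}$. So $X$ picks $\frac35$ again with probability $\frac35$ and $\frac25$ with probability $\frac3{10}+\frac1{10}=\frac25$, as it should.

**Each marginal is the chain.** In $X$, the first pick is $m\in M$ with probability $m$ and $y\in U$ with probability $\sum_z yz/w=y$. After first pick $m$, the second pick in $X$ is $m$, $m'$, $y$ with probabilities $m$, $m'$, $\sum_zyz/w=y$. After first pick $(y,z)$ we check the second pick in $X$ for each fixed $z$. A part $m\in M$ is picked with probability $m$, by (i).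

- If $y\le z$: by (ii), $y$ is picked again with density $2\,da$ on $(0,y/2)$. By (iii) and (iv), $y'\in U\setminus\{y\}$ is picked with probability $\big((z-y)+(w-z)\big)\frac{y'}{w-y}=y'$.
- If $y>z$: $y$ is picked again with density $2\,da$ on $(0,z/2)$ from (ii) and on $(z/2,y/2)$ from (iii), together $2\,da$ on $(0,y/2)$. By (iv), $y'$ is picked with probability $(w-y)\frac{y'}{w-y}=y'$.

By (1) this is exactly the pick and the uniform split of the chain. The rules are symmetric under exchange of $(X,U,y)$ and $(Y,V,z)$, so the same holds for $Y$. Since $\xi$ is independent of the picks, given the current triple each of $X$ and $Y$ makes a step with kernel $P$. Hence $(X_t)$ and $(Y_t)$ are Markov chains with kernel $P$.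

## 2. The law $PD(\theta)$ and its uniqueness

The coupling is for proving that the chain has only one invariant law. We write $Ph(p)$ for the expectation of $h$ after one step from $p$, and $\mu P$ for the law after one step from a random state with law $\mu$. A probability measure $\mu$ is invariant if $\mu P=\mu$. Explicitly, for bounded Borel $h$,
$$Ph(p)=\sum_{i,j}p_ip_jG_{ij}(p),\tag{3}$$
$$G_{ij}=\beta_m\,h\circ M_{ij}+(1-\beta_m)h\ \ (i\ne j),\qquad G_{ii}=\beta_s\int_0^1h\circ S_i^v\,dv+(1-\beta_s)h .$$
Here $M_{ij}p$ is the ranking of the sequence obtained from $p$ by replacing $p_i$ by $p_i+p_j$ and $p_j$ by $0$, and $S_i^vp$ is the ranking of the sequence obtained by replacing $p_i$ by the two entries $vp_i$, $(1-v)p_i$.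

**Definition 3 (Poisson–Dirichlet law).** For $\theta>0$ let $V_1,V_2,\dots$ be i.i.d. $\mathrm{Beta}(1,\theta)$, that is, with density $\theta(1-v)^{\theta-1}$ on $(0,1)$. Then $PD(\theta)$ is the law of the decreasing rearrangement of $(V_1,(1-V_1)V_2,(1-V_1)(1-V_2)V_3,\dots)$.

For $\theta=1$ the $V_i$ are uniform: break a stick of length $1$ uniformly, keep the left piece, break the rest uniformly, and so on. In general the pieces sum to $1$ almost surely, because the rest after $n$ breaks is decreasing in $n$ with mean $(\theta/(\theta+1))^n\to0$. All $V_i$ lie in $(0,1)$ almost surely, so $PD(\theta)$ is carried by partitions with infinitely many parts.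

Put $\theta=\beta_s/\beta_m$ and $\pi=PD(\theta)$. We take as given that $\pi$ is invariant for $P$; this is the only outside fact about the chain that we use. The problem comes from Eddy Mayer-Wolf, Ofer Zeitouni and Martin P. W. Zerner, "Asymptotics of certain coagulation-fragmentation processes and invariant Poisson-Dirichlet measures", arXiv:math/0105111 (2001). It is known that $\pi$ is the only invariant law within a certain class $\mathcal A$ of "analytic" probability measures. The conjecture is that the restriction to $\mathcal A$ can be dropped. It is true: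

**Theorem 1.** For all $\beta_m,\beta_s\in(0,1]$, $\pi$ is the unique invariant probability measure of $P$ on $\Omega_1$.

**Theorem 2 (global attraction).** Let $\lambda$ be any probability measure on $\Omega_1$.

1. $\frac1N\sum_{n<N}\lambda P^n\to\pi$ weakly as $N\to\infty$.
2. For every $q\in(0,1)$, $\lambda(qI+(1-q)P)^n\to\pi$ weakly as $n\to\infty$; also $\lambda e^{t(P-I)}\to\pi$ weakly as $t\to\infty$. In particular, if $\max(\beta_m,\beta_s)<1$, then $\lambda P^n\to\pi$ weakly.

Sections 3–7 prove Theorem 1. Sections 8–9 deduce Theorem 2 from it. When $\max(\beta_m,\beta_s)=1$, only the averaged convergence in part 1 is claimed for $P$ itself.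

**Topology and ranking.** Give $\Omega_1$ the metric $d(p,q)=\sum_i|p_i-q_i|$. It is a closed subset of $\ell^1$, hence Polish. By Scheffé's lemma, coordinatewise convergence within $\Omega_1$ is the same as $\ell^1$ convergence, so the Borel $\sigma$-field is the one generated by the coordinates. Ranking does not increase distances: for nonnegative summable sequences $a,b$ with decreasing rearrangements $a^\downarrow,b^\downarrow$,
$$\sum_i|a_i^\downarrow-b_i^\downarrow|=\int_0^\infty\big|\#\{i:a_i>x\}-\#\{i:b_i>x\}\big|\,dx\le\sum_i|a_i-b_i|.\tag{4}$$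
To see this, write $|a_i-b_i|=\int_0^\infty|1_{a_i>x}-1_{b_i>x}|\,dx$ and sum over $i$. The triangle inequality inside the integral gives the inequality in (4). For the ranked sequences $1_{a_i^\downarrow>x}=1_{i\le\#\{k:a_k>x\}}$, so for fixed $x$ all differences have the same sign and the triangle inequality is an equality.

**Measurability of the coupling.** Encode a multiset by the nonincreasing sequence of its elements, padded with zeros. The triples become a closed subset of $(\ell^1)^3$, and parts are labelled by their coordinates. For given labels of the picked parts, given $a$ (or split variable) and given $\xi$, the new state is obtained by finitely many deletions, insertions and changes of coordinates, followed by ranking. By (4) this is a Borel function of the state, $a$ and $\xi$. The weights of the labels, such as $U_iV_j/w$, and the ranges of $a$ are Borel functions of the state. So one step is a countable sum of Borel weights times images of Lebesgue measure under Borel maps. It is a Borel probability kernel, and the coupled chain exists.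

## 3. The one-part partition, and why exact meeting is hopeless

The standard way to get uniqueness from a coupling is to make the two chains meet. Let us test this on the simplest starting points.

Start at $p=(1,0,0,\dots)$. The first step stays with probability $1-\beta_s$ and otherwise gives the two parts $U,1-U$. From a state $(1-x,x,0,\dots)$ with $0<x\le\frac12$ the chain returns to $(1,0,\dots)$ with probability $2\beta_mx(1-x)$ and passes to three parts with probability $\beta_s((1-x)^2+x^2)$. Each step changes the number of parts by at most one, so after $n$ steps there are at most $n+1$ parts, almost surely. But $\pi$ gives mass $0$ to the set of partitions with finitely many parts. So the law of $X_n$ is singular to $\pi$ for every $n$: there is no convergence in total variation, and a copy started from $\pi$ almost surely never equals the copy started from $(1,0,\dots)$.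

Restricting to infinitely many parts does not help. Take $p=(2^{-i})_{i\ge1}$ and $p'=(2\cdot3^{-i})_{i\ge1}$. Both sum to $1$, and they share no size, since $2^{-i}=2\cdot3^{-j}$ would mean $3^j=2^{i+1}$. One step removes at most two parts and creates at most two. So after $n$ steps from $p$ the state still has infinitely many parts, and all but finitely many of them are parts of $p$; likewise for $p'$. If the two states were equal, all but finitely many of infinitely many parts would be parts of $p$ and also of $p'$, which is impossible. So under any coupling the two chains never meet.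

The aim must therefore be to bring the chains close, not together. The next section finds a sufficient form of "close".

## 4. Two singular invariant laws and the order of $\varepsilon$ and $c$

**Step 1: from a second invariant law to two mutually singular ones.** Suppose $\mu\ne\pi$ is invariant. Recall that a finite signed measure has a Jordan decomposition $\nu=\nu^+-\nu^-$ into mutually singular positive measures, and it is minimal: if $\nu=\nu_1-\nu_2$ with $\nu_1,\nu_2\ge0$, then $\nu^+\le\nu_1$. Apply this to $\nu=\mu-\pi$. Since $\nu=\nu P=\nu^+P-\nu^-P$, minimality gives $\nu^+\le\nu^+P$. Both sides have the same total mass, so $\nu^+P=\nu^+$, and then $\nu^-P=\nu^-$. As $\mu$ and $\pi$ have the same mass, $\nu^+$ and $\nu^-$ have the same mass $\varrho$, and $\varrho>0$ because $\mu\ne\pi$. Put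
$$\mu_X=\nu^+/\varrho,\qquad\mu_Y=\nu^-/\varrho.$$
These are mutually singular invariant probability measures. With $B$ a Hahn set carrying $\nu^-$, $\nu^-(A)=\pi(A\cap B)-\mu(A\cap B)\le\pi(A)$, so
$$\mu_Y\le\pi/\varrho.\tag{5}$$

**Step 2: what contradicts singularity.** We shall prove the following.

**Claim.** There is $c\in(0,1]$ such that for every $\varepsilon>0$ there is a coupling $(X',Y')$ of $\mu_X$ and $\mu_Y$ with $\mathbb P(d(X',Y')\le\varepsilon)\ge c$.

The Claim implies Theorem 1. Let $B$ be Borel with $\mu_X(B)=1=\mu_Y(B^c)$. By inner regularity on a Polish space there are compact $A\subset B$ and $A'\subset B^c$ with $\mu_X(A),\mu_Y(A')>1-c/3$. They are nonempty, disjoint and compact, so they have a positive distance; take $0<\varepsilon<\mathrm{dist}(A,A')$. If $X'\in A$ and $Y'\in A'$ then $d(X',Y')>\varepsilon$. Hence $\mathbb P(d(X',Y')\le\varepsilon)\le\mathbb P(X'\notin A)+\mathbb P(Y'\notin A')<2c/3$, contradicting the Claim.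

**The first attempt, and where it stops.** Write $m_\delta(p)=\sum_{p_i<\delta}p_i$ for the mass of the dust below $\delta$; for instance $m_{1/4}(\frac12,\frac3{10},\frac15,0,\dots)=\frac15$. Let $X\sim\mu_X$, $Y\sim\mu_Y$ be independent, and let each chain merge all its parts of size $\ge\eta$ into one block. There are at most $\lfloor1/\eta\rfloor$ such parts. If the chains use the lazy kernel $\frac12(I+P)$, which has the same invariant laws, this happens within $\lfloor1/\eta\rfloor$ steps with conditional probability at least $(\beta_m\eta^2)^{\lfloor1/\eta\rfloor}$ in each chain if $\eta\le\frac14$ (the count is done in Section 7). The results are $\{1-m_\eta(X)\}$ plus dust and $\{1-m_\eta(Y)\}$ plus dust, at distance at most $2(m_\eta(X)+m_\eta(Y))$ by (4). To get below $\varepsilon$ we must let $\eta\to0$ as $\varepsilon\to0$, and the probability $(\beta_m\eta^2)^{2\lfloor1/\eta\rfloor}$ goes to $0$ with it. The Claim needs $c$ first and $\varepsilon$ afterwards, so this proves nothing.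

**What the coupling will supply.** The number of parts that must be merged has to stay bounded as $\varepsilon\to0$. Matched parts need not be merged at all. So we run the coupling of Section 1 from $M=\emptyset$, $U=X_0$, $V=Y_0$, with $X_0\sim\mu_X$ and $Y_0\sim\mu_Y$ independent. By invariance $X_t\sim\mu_X$ and $Y_t\sim\mu_Y$ for all $t$, and time costs nothing. We shall find a time at which, with probability at least $\frac{13}{16}$, no unmatched part has its size in $[\delta,s_0)$, where $s_0$ does not depend on $\delta$. Then only $\lfloor1/s_0\rfloor$ parts per chain need merging, and the error is the dust below $\delta$.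

## 5. Moments of invariant laws from singular test functions

This section bounds the number of small parts under any invariant law. For $\alpha\in(0,1)$ put $S_\alpha(p)=\sum_{p_i>0}p_i^\alpha$. For $p=(\frac12,\frac12,0,\dots)$ this is $2^{1-\alpha}$; it is $\infty$ for some $p$, for example for $p_i$ proportional to $i^{-1/\alpha}$. Since $p_i\le\delta^{1-\alpha}p_i^\alpha$ when $p_i<\delta$,
$$m_\delta\le\delta^{1-\alpha}S_\alpha .\tag{6}$$

**Step 1: the balance formula.** For $f\ge0$ with $\varphi_f(p)=\sum_{p_i>0}f(p_i)$ bounded, put $D(x,y)=f(x)+f(y)-f(x+y)$. A merge of $p_i,p_j$ changes $\varphi_f$ by $-D(p_i,p_j)$. A split of $p_i$ changes it, on average, by $\int_0^1[f(vp_i)+f((1-v)p_i)]dv-f(p_i)$. Hence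
$$P\varphi_f-\varphi_f=-\beta_m\sum_{i\ne j}p_ip_jD(p_i,p_j)+\beta_s\sum_ip_i^2\Big[2\int_0^1f(vp_i)\,dv-f(p_i)\Big],\tag{7}$$
with sums over parts. For an invariant law the left side integrates to $0$. A smooth choice gives little: for $f(x)=x^2$ we have $D=-2xy$ and $2\int_0^1f(vx)dv-f(x)=-\frac13x^2$, so
$$0=2\beta_m\,\mathbb E\Big[\Big(\sum p_i^2\Big)^2-\sum p_i^4\Big]-\tfrac{\beta_s}3\,\mathbb E\sum p_i^4,\qquad\text{i.e.}\quad\mathbb E\Big(\sum p_i^2\Big)^2=\Big(1+\frac\theta6\Big)\mathbb E\sum p_i^4 ,$$
one equation for two unknown moments. To see small parts we use an $f$ that is large near $0$, truncated to keep $\varphi_f$ bounded.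

**Step 2: a truncated power.** For $s,\gamma\in(0,1)$ let $f(x)=f_{s,\gamma}(x)=x\,g(x)$ with $g(x)=\max(x,s)^{-1-\gamma}$. Then $\varphi_f\le s^{-1-\gamma}$. As $g$ is nonincreasing,
$$D(x,y)=x\big(g(x)-g(x+y)\big)+y\big(g(y)-g(x+y)\big)\ge0 .$$
If $s\le x\le y$, then $x+y\ge2x$ and $D(x,y)\ge x(g(x)-g(2x))=x^{-\gamma}(1-2^{-1-\gamma})\ge\frac12x^{-\gamma}$. Also $f(x)\le x^{-\gamma}$, so $2\int_0^1f(vp_i)dv\le\frac2{1-\gamma}p_i^{-\gamma}$, and the second sum in (7) is at most $\frac2{1-\gamma}\sum_ip_i^{2-\gamma}\le\frac2{1-\gamma}$. Hence
$$P\varphi_f-\varphi_f\le\frac{2\beta_s}{1-\gamma}-\beta_m\sum_{i\ne j}p_ip_jD(p_i,p_j),\quad D\ge0,\quad D(x,y)\ge\tfrac12(x\wedge y)^{-\gamma}\text{ if }x,y\ge s.\tag{8}$$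

**Lemma 1.** If $\mu$ is an invariant probability measure, then $\int S_\alpha\,d\mu\le\frac43(1+8\theta/\alpha)<\infty$ for all $\alpha\in(0,1)$.

**Proof.** Put $\gamma=1-\alpha$ and integrate (8) against $\mu$. The left side is the difference of two equal finite integrals, so
$$\int\sum_{i\ne j;\ p_i,p_j\ge s}p_ip_j(p_i\wedge p_j)^{-\gamma}\,d\mu\le\frac{4\theta}\alpha .$$
Let $s\downarrow0$ by monotone convergence. For $i<j$ the minimum is $p_j$, and $p_jp_j^{-\gamma}=p_j^\alpha$, so by symmetry $\int\sum_{i<j}p_ip_j^\alpha\,d\mu\le2\theta/\alpha$ (sum over $p_j>0$).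

It remains to bound $S_\alpha$ by this double sum. Let $J=\min\{j:p_1+\dots+p_j\ge\frac14\}$. For $j>J$ we have $\sum_{i<j}p_i\ge\frac14$, so $\sum_{j>J}p_j^\alpha\le4\sum_{i<j}p_ip_j^\alpha$. For the indices below $J$, use $p_j\ge p_J$ and $\sum_{j<J}p_j<\frac14$:
$$\sum_{j<J}p_j^\alpha\le p_J^{\alpha-1}\sum_{j<J}p_j\le\tfrac14p_J^{\alpha-1},\qquad\sum_{j\ge J}p_j^\alpha\ge p_J^{\alpha-1}\sum_{j\ge J}p_j\ge\tfrac34p_J^{\alpha-1}.$$
So the first sum is at most a third of the second, and since $p_J^\alpha\le1$,
$$S_\alpha\le\tfrac43\sum_{j\ge J}p_j^\alpha\le\tfrac43\Big(1+4\sum_{i<j}p_ip_j^\alpha\Big).$$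
Integrate. $\square$

**Lemma 2.** $\int S_\alpha^2\,d\pi<\infty$ for all $\alpha\in(0,1)$.

**Proof.** Let $Q_j=V_j\prod_{i<j}(1-V_i)$. By Minkowski's inequality in $L^2$ and $V_j\le1$,
$$\|S_\alpha\|_2\le\sum_j\|Q_j^\alpha\|_2\le\sum_j\big(\mathbb E(1-V_1)^{2\alpha}\big)^{(j-1)/2}.$$
Since $1-V_1$ has density $\theta x^{\theta-1}$, $\mathbb E(1-V_1)^{2\alpha}=\theta/(\theta+2\alpha)<1$, and the series converges. $\square$

By Lemma 1, Lemma 2 and (5), for every $\alpha\in(0,1)$,
$$\mathbb ES_\alpha(X)<\infty,\qquad\mathbb ES_\alpha(Y)<\infty,\qquad\mathbb ES_\alpha(Y)^2<\infty\qquad(X\sim\mu_X,\ Y\sim\mu_Y).\tag{9}$$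
For $X$ we have no second moment. The proof will need it only on one side, and this is why $\mu_Y\le\pi/\varrho$ matters.

## 6. Drift of the unmatched parts

Let $\kappa=\alpha=\frac1{10}$ and $\delta\in(0,1)$. We weigh an unmatched part of size $x$ by
$$F(x)=x\max(x,\delta)^{-2-\kappa},\qquad\Psi=\sum_{y\in U}F(y)+\sum_{z\in V}F(z)\le2\delta^{-2-\kappa}.$$
As $F(x)/x$ is nonincreasing, $F$ is subadditive. Also $F(x)\le x^{-1-\kappa}$; on $[\delta,\infty)$, $F(x)=x^{-1-\kappa}$ is decreasing; on $(0,\delta)$, $F$ is increasing. For $y\in U$ let $R_X(y)$ be the total mass of the other parts of $X$ of size $\ge y$, and define $R_Y$ similarly. Put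
$$H=\sum_{y\in U,\,y\ge\delta}y^{-\kappa}R_X(y)+\sum_{z\in V,\,z\ge\delta}z^{-\kappa}R_Y(z).$$
As $R\le1$ and $y^{-\kappa}\le y\,\delta^{-1-\kappa}$ for $y\ge\delta$, $H\le2\delta^{-1-\kappa}$.

The quantity $H$ detects what we want to exclude: a single unmatched part $y\ge\delta$ with $R_X(y)\ge\frac14$ contributes at least $\frac14y^{-\kappa}$. We show that $\mathbb EH_t$ is bounded, independently of $\delta$, at some time.

Here is what sharing the fragments buys. If a split of $y$ put its smaller fragment $a$ always into $U$, it would cost up to
$$\int_0^{y/2}2F(a)\,da\ge\int_\delta^{y/2}2a^{-1-\kappa}\,da=\tfrac2\kappa\big(\delta^{-\kappa}-(y/2)^{-\kappa}\big),$$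
of order $\delta^{-\kappa}$. A bound $H\le C\delta^{-\kappa}$ gives only $y\ge C'\delta$, which is no separation from the dust. In the coupling a fragment $a$ becomes unmatched only if $a>\frac12(y\wedge z)$, and the cost turns out to be $(y\wedge z)^{-\kappa}$ up to a constant, which is integrable against the size-biased picks.

We bound $\mathbb E[\Delta\Psi\mid(M,U,V)]$ for one step, treating the $U$-sum; the $V$-sum is symmetric. The $U$-sum changes only through moves of $X$ that involve a part of $U$.

**Step 1: merges of unmatched parts of size at least $\delta$ give the negative term.** If $y\in U$ merges with $r$, the $U$-sum changes by $F(y+r)-F(y)$ when $r\in M$, and by $F(y+r)-F(y)-F(r)\le0$ when $r\in U$. This depends only on the picks of $X$, and by the marginal property the ordered picks $y$, then $r$, have probability $yr$ and are accepted with probability $\beta_m$. If the first pick is $y\in U$ with $y\ge\delta$ and the second is another part $r$, the change is at most $F(y+r)-F(y)\le0$. If moreover $r\ge y$, it is at most $F(2y)-F(y)=(2^{-1-\kappa}-1)F(y)\le-\frac12F(y)$. The total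 contribution is at most
$$-\frac{\beta_m}2\sum_{y\in U,\,y\ge\delta}y\,F(y)R_X(y)=-\frac{\beta_m}2\sum_{y\in U,\,y\ge\delta}y^{-\kappa}R_X(y).$$

**Step 2: the remaining merges can hurt only by lifting dust.** These are the merges with first pick $y\in U$, $y<\delta$, or with first pick in $M$ and second pick $y\in U$. Merges inside $U$ contribute $\le0$. A merge of $y\in U$ with $m\in M$ contributes $\le0$ if $y\ge\delta$, because $F$ decreases on $[\delta,\infty)$, and at most $F(m)$ always, by subadditivity. Counting both orders of the picks, the total is at most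
$$2\beta_m\sum_{y\in U,\,y<\delta}y\sum_{m\in M}mF(m)\le2m_\delta(X)\sum_{m\in M}mF(m).$$
Next, $mF(m)\le\delta^{-\kappa-\alpha}m^\alpha$. For $m\ge\delta$, $mF(m)=m^{-\kappa}=m^\alpha m^{-\kappa-\alpha}\le m^\alpha\delta^{-\kappa-\alpha}$. For $m<\delta$, $mF(m)=m^2\delta^{-2-\kappa}=m^\alpha m^{2-\alpha}\delta^{-2-\kappa}\le m^\alpha\delta^{-\kappa-\alpha}$. Matched parts are parts of $Y$ as well as of $X$, so $\sum_{m\in M}mF(m)\le\delta^{-\kappa-\alpha}S_\alpha(Y)$. We bound by $S_\alpha(Y)$ in both the $U$-sum and the $V$-sum, because only $Y$ has the second moment.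

**Step 3: splits of unmatched parts.** Let $y\in U$ be split with smaller fragment $a\in(0,y/2)$. The function $F$ is Lipschitz, $-F'\le0$ on $(0,\delta)$ and $-F'(x)=(1+\kappa)x^{-2-\kappa}$ on $(\delta,\infty)$. On $[y-a,y]$ all points are $\ge y/2$, so
$$F(y-a)-F(y)\le(1+\kappa)\,a\,(y/2)^{-2-\kappa}\le2a(y/2)^{-2-\kappa}\le16\,a\,y^{-2-\kappa},\qquad\int_0^{y/2}2\cdot16\,a\,y^{-2-\kappa}\,da=4y^{-\kappa}.$$
In (ii) the $U$-sum changes by $F(y-a)-F(y)$. In (iii) with $y>z$, where $a\in(z/2,y/2)$, it changes by $F(a)+F(y-a)-F(y)$, and
$$\int_{z/2}^\infty2F(a)\,da\le\int_{z/2}^\infty2a^{-1-\kappa}\,da=\tfrac2\kappa(z/2)^{-\kappa}\le\tfrac4\kappa z^{-\kappa}.$$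
So, given the first pick $(y,z)$, splits contribute at most $4y^{-\kappa}+\frac4\kappa z^{-\kappa}$ to the $U$-sum (acceptance has probability $\beta_s\le1$ and the bounds are nonnegative). Weighting with $yz/w$ and using $\sum_zz/w=\sum_yy/w=1$, the split contribution is at most $4S_{1-\kappa}(X)+\frac4\kappa S_{1-\kappa}(Y)$.

**Step 4: the drift inequality.** Since parts are at most $1$, $S_{1-\kappa}\le S_\alpha$. Adding the $V$-sum, with $C_1=4+4/\kappa$,
$$\mathbb E[\Delta\Psi\mid(M,U,V)]\le-\tfrac{\beta_m}2H+C_1\big(S_\alpha(X)+S_\alpha(Y)\big)+2\delta^{-\kappa-\alpha}\big(m_\delta(X)+m_\delta(Y)\big)S_\alpha(Y).\tag{10}$$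

**Step 5: the positive terms are bounded in mean, uniformly in $\delta$ and $t$.** Let $W\in\{X,Y\}$. By Cauchy–Schwarz, $m_\delta^2\le m_\delta$, (6) and (9),
$$\delta^{-\kappa-\alpha}\,\mathbb E[m_\delta(W)S_\alpha(Y)]\le\delta^{-1/5}\big(\delta^{9/10}\,\mathbb ES_\alpha(W)\big)^{1/2}\big(\mathbb ES_\alpha(Y)^2\big)^{1/2}\le C\delta^{1/4}\le C,$$
where $C$ depends on neither $\delta$ nor $t$, because $X_t\sim\mu_X$ and $Y_t\sim\mu_Y$ at every time. (Here $-\frac15+\frac9{20}=\frac14>0$; this is why $\kappa$ and $\alpha$ were taken small.) So the expectation of the last two terms of (10) at any time is at most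
$$C_2=C_1\big(\mathbb ES_\alpha(X)+\mathbb ES_\alpha(Y)\big)+4C,$$
a constant not depending on $\delta$ or $t$.

**Step 6: a good time.** Let $T=\lceil2\delta^{-2-\kappa}\rceil\ge\mathbb E\Psi_0$. Summing the expectation of (10) over $t<T$ and using $\Psi_T\ge0$,
$$\frac{\beta_m}2\sum_{t<T}\mathbb EH_t\le\mathbb E\Psi_0+TC_2\le T(1+C_2).$$
Hence there is $t=t(\delta)<T$ with
$$\mathbb EH_t\le C_3:=\tfrac2{\beta_m}(1+C_2).\tag{11}$$
The initial value of $\Psi$ may be huge as $\delta\to0$, but stationarity lets us wait as long as we need.

## 7. Merging boundedly many unmatched blocks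

Here we prove the Claim.

**Step 1: constants chosen before $\delta$.** As $m_s\to0$ pointwise on $\Omega_1$ when $s\to0$, fix $s\in(0,\frac14]$ with $\mu_X(m_s>\frac12)\le\frac1{16}$ and $\mu_Y(m_s>\frac12)\le\frac1{16}$. Let
$$s_0=\min\big(s,(64C_3)^{-1/\kappa}\big),\qquad K=\lfloor1/s_0\rfloor,\qquad c_0=(\beta_ms_0^2)^K .$$
Now let $\delta<s_0$, $t=t(\delta)$, and
$$\mathcal G=\{H_t\le16C_3,\ m_s(X_t)\le\tfrac12,\ m_s(Y_t)\le\tfrac12\}.$$
By (11), Markov's inequality and the choice of $s$, $\mathbb P(\mathcal G)\ge1-\frac3{16}=\frac{13}{16}$.

**Step 2: on $\mathcal G$ there is a gap in the unmatched sizes.** Let $y\in U_t$ with $\delta\le y\le s$. The parts of $X_t$ of size $\ge s$, hence those of size $\ge y$, have mass at least $1-m_s(X_t)\ge\frac12$. Removing $y$ itself, $R_X(y)\ge\frac12-y\ge\frac14$. Therefore $\frac14y^{-\kappa}\le H_t\le16C_3$, so $y\ge(64C_3)^{-1/\kappa}\ge s_0$. If $y>s$, then $y\ge s_0$ trivially. The same holds for $V_t$. So on $\mathcal G$ every unmatched part of size $\ge\delta$ has size $\ge s_0$. Call these parts big; there are at most $K$ of them in each of $U_t$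 and $V_t$. The other unmatched parts have size $<\delta$ and total masses $r_X\le m_\delta(X_t)$ and $r_Y\le m_\delta(Y_t)$.

**Step 3: merge the big unmatched parts.** After time $t$ let the two chains make $K$ further steps, conditionally independently given the triple at time $t$, each with the lazy kernel $\hat P=\frac12(I+P)$. The final states $X',Y'$ have laws $\mu_X\hat P^K=\mu_X$ and $\mu_Y\hat P^K=\mu_Y$. On $\mathcal G$, chain $X$ can merge its big unmatched parts one after the other into a single block, in at most $K-1$ merges if there are any, and then stay put for the remaining steps. Each required merge joins two parts of size $\ge s_0$; they can be picked in two orders, so the merge has probability at least $\frac12\beta_m\cdot2s_0^2=\beta_ms_0^2$. Each stay has probability at least $\frac12\ge\beta_ms_0^2$, as $s_0\le\frac14$. So this happens with conditional probability at least $c_0$, and independently the same holds for $Y$.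

**Step 4: the resulting distance.** If both happen, then, with a block of size $0$ ignored,
$$X'=M_t\cup\{w-r_X\}\cup(\text{unmatched parts of }X_t\text{ of size}<\delta),$$
and similarly for $Y'$ with the same $M_t$ and the same $w$. Aligning the matched parts and the two blocks, and comparing the dust with zeros, (4) gives
$$d(X',Y')\le|r_X-r_Y|+r_X+r_Y\le2\big(m_\delta(X_t)+m_\delta(Y_t)\big).$$

**Step 5: let $\delta\to0$.** For every $\varepsilon>0$,
$$\mathbb P(d(X',Y')\le\varepsilon)\ge\tfrac{13}{16}c_0^2-\mathbb P\big(2m_\delta(X_t)+2m_\delta(Y_t)>\varepsilon\big).$$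
By Markov's inequality and stationarity the last probability is at most $\frac2\varepsilon\big(\int m_\delta\,d\mu_X+\int m_\delta\,d\mu_Y\big)$, which tends to $0$ as $\delta\to0$ by dominated convergence. The constant $c_0$ depends on neither $\delta$ nor $\varepsilon$. So for $\delta$ small enough, depending on $\varepsilon$, the probability is at least $\frac12c_0^2$. The Claim holds with $c=\frac12c_0^2$, and by Section 4 Theorem 1 is proved. $\blacksquare$

## 8. No mass escapes into dust: a bound uniform in time

For Theorem 2 we must pass to weak limits of laws such as $\frac1N\sum_{n<N}\lambda P^n$. The danger is that mass drains into ever smaller parts, so that the limit leaves $\Omega_1$. The next lemma excludes this.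

**Lemma 3 (uniform tightness).** There is $C$ depending only on $\beta_m,\beta_s$ such that for all $p\in\Omega_1$ and $\delta\in(0,\frac12]$, with $(X_n)$ the chain with kernel $P$ started at $p$,
$$\sup_n\mathbb E_p\,m_\delta(X_n)\le m_{\sqrt\delta}(p)+C\delta^{1/16}.$$

**Proof.** The constant $C$ may change from line to line, and $\mathbb E=\mathbb E_p$. Put
$$\delta'=\delta^{6/5},\qquad\delta_1=\delta^{1/2},\qquad L=\lceil\delta^{-3/2}\rceil\le2\delta^{-3/2}.$$

**Step (a): dust grows slowly.** This step compares dust below $\delta$ at one time with dust below the larger level $\delta_1$ at a time up to $L$ steps earlier. Let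
$$\phi(p)=\sum_{p_i>0}p_i\min\big(1,(\delta/p_i)^{7/4}\big)=\delta^{7/4}\varphi_{f_{\delta,3/4}}(p).$$
Parts below $\delta$ contribute their full size, and parts of size $\ge\delta_1$ contribute at most $p_i(\delta/\delta_1)^{7/4}$, so
$$m_\delta\le\phi\le m_{\delta_1}+(\delta/\delta_1)^{7/4}=m_{\delta_1}+\delta^{7/8}.$$
By (8) with $s=\delta$, $\gamma=\frac34$, where $2\beta_s/(1-\gamma)\le8$, we get $\mathbb E\phi(X_{k+1})\le\mathbb E\phi(X_k)+8\delta^{7/4}$. Over at most $L$ steps the increase is at most $8L\delta^{7/4}\le16\delta^{1/4}$. So for $t\le n\le t+L$,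
$$\mathbb E\,m_\delta(X_n)\le\mathbb E\,m_{\delta_1}(X_t)+\delta^{7/8}+16\delta^{1/4}.\tag{12}$$

**Step (b): on average over a window, little mass has size in $[\delta',\delta_1)$.** Let $n\ge L$. Sum (8) with $s=\delta'$, $\gamma=\frac14$ over $t\in[n-L,n)$. Since $0\le\varphi_f\le\delta'^{-5/4}=\delta^{-3/2}\le L$, the initial value of $\varphi_f$ costs at most $L$, and we obtain
$$\frac1L\sum_{t=n-L}^{n-1}\mathbb E\Big[\sum_{i\ne j;\ p_i,p_j\ge\delta'}p_ip_j(p_i\wedge p_j)^{-1/4}\Big|_{p=X_t}\Big]\le\frac2{\beta_m}\Big(1+\frac{8\beta_s}3\Big)\le C.$$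
Let $A_t$ be the mass of the parts of $X_t$ with sizes in $[\delta',\delta_1)$. Keeping only such parts, where $(p_i\wedge p_j)^{-1/4}\ge\delta_1^{-1/4}$, and using $\sum_{i\ne j}p_ip_j=A_t^2-\sum p_i^2\ge A_t^2-\delta_1A_t$ for them, the sum over $i\ne j$ is at least $\delta_1^{-1/4}(A_t^2-\delta_1)$. So the window average of $\mathbb EA_t^2$ is at most $C\delta_1^{1/4}+\delta_1\le C\delta_1^{1/4}$, and by Jensen's inequality that of $\mathbb EA_t$ is at most $C\delta_1^{1/8}=C\delta^{1/16}$. Since $m_{\delta_1}(X_t)=m_{\delta'}(X_t)+A_t$, averaging (12) over $t$ in the window gives, for $n\ge L$,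
$$\mathbb E\,m_\delta(X_n)\le\max_{t\le n}\mathbb E\,m_{\delta'}(X_t)+C\delta^{1/16}.$$

**Step (c): early times.** For $n<L$, (12) with $t=0$ gives $\mathbb E\,m_\delta(X_n)\le m_{\sqrt\delta}(p)+C\delta^{1/16}$.

**Step (d): iterate over scales.** Let $a_n(\delta)=\max_{t\le n}\mathbb E_pm_\delta(X_t)$. Steps (b) and (c), applied to each time up to $n$, say
$$a_n(\delta)\le\max\big(m_{\sqrt\delta}(p),\,a_n(\delta^{6/5})\big)+C\delta^{1/16}.$$
Iterate along $\delta_{(k)}=\delta^{(6/5)^k}$. As $m_{\sqrt{\delta_{(k)}}}(p)$ is nonincreasing in $k$ and $\max(x,y+c)\le\max(x,y)+c$ for $c\ge0$, we get for every $k$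
$$a_n(\delta)\le\max\big(m_{\sqrt\delta}(p),a_n(\delta_{(k)})\big)+C\sum_{j<k}\delta_{(j)}^{1/16}.$$
For fixed $n$, $a_n(\delta_{(k)})\to0$ as $k\to\infty$ by dominated convergence. By Bernoulli's inequality $(6/5)^j\ge1+j/5$, so
$$\sum_j\delta_{(j)}^{1/16}\le\sum_j\delta^{(1+j/5)/16}=\frac{\delta^{1/16}}{1-\delta^{1/80}}\le C\delta^{1/16},$$
as $\delta\le\frac12$. The bound does not depend on $n$. $\square$

## 9. The Feller property and convergence to $\pi$

**Lemma 4 (Feller property).** If $h:\Omega_1\to\mathbb R$ is bounded and continuous, so is $Ph$.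

**Proof.** Boundedness is clear. The maps $M_{ij}$ and $S_i^v$ in (3) are each a linear map of norm at most $1$ on $\ell^1$ followed by ranking, hence continuous by (4). So each $G_{ij}$ is continuous (by dominated convergence in $v$ when $i=j$), and $|G_{ij}|\le\|h\|_\infty$. If $p^{(n)}\to p$, then
$$|Ph(p^{(n)})-Ph(p)|\le\|h\|_\infty\sum_{i,j}|p^{(n)}_ip^{(n)}_j-p_ip_j|+\sum_{i,j}p_ip_j\,|G_{ij}(p^{(n)})-G_{ij}(p)|.$$
The first term is at most $2\|h\|_\infty d(p^{(n)},p)\to0$, because $|p^{(n)}_ip^{(n)}_j-p_ip_j|\le p_i^{(n)}|p_j^{(n)}-p_j|+p_j|p_i^{(n)}-p_i|$. The second tends to $0$ by dominated convergence. $\square$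

**Step 1: tightness.** Recall that a family of laws is tight if for each $\epsilon>0$ some compact set has mass $\ge1-\epsilon$ under all of them, and that by Prohorov's theorem every sequence in a tight family then has a weakly convergent subsequence. Integrating Lemma 3 over $\lambda$,
$$\sup_n\int m_\delta\,d(\lambda P^n)\le\int m_{\sqrt\delta}\,d\lambda+C\delta^{1/16}\to0\qquad(\delta\to0).$$
A set $\{p:m_{\delta_j}(p)\le\eta_j\ \forall j\}$ with $\delta_j,\eta_j\to0$ is relatively compact. Indeed $p_i\le1/i$, so all indices $i>1/\delta_j$ have $p_i<\delta_j$ and $\sum_{i>1/\delta_j}p_i\le m_{\delta_j}(p)\le\eta_j$. The tails are uniformly small in $\ell^1$, the coordinates are bounded, and $\Omega_1$ is closed in $\ell^1$. Given $\epsilon>0$, take $\eta_j=2^{-j}$ and $\delta_j\to0$ with $\sup_n\int m_{\delta_j}\,d(\lambda P^n)\le\epsilon4^{-j}$. By Markov's inequality each $\lambda P^n$ gives the complement of this set mass at most $\sum_{j\ge1}\epsilon2^{-j}=\epsilon$. The same bound holds for every mixture $\sum_kw_k\lambda P^k$ with probability weights $w$. So all these mixtures form one tight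 family.

**Step 2: asymptotically invariant mixtures converge to $\pi$.** Let $\lambda_n$ be such mixtures with $\|\lambda_nP-\lambda_n\|_{TV}\to0$ (total variation norm of signed measures). Let $\lambda_\infty$ be a weak limit along a subsequence. For bounded continuous $h$, $\int Ph\,d\lambda_n-\int h\,d\lambda_n\to0$. Since $Ph$ is bounded and continuous by Lemma 4, this gives $\int Ph\,d\lambda_\infty=\int h\,d\lambda_\infty$. So $\lambda_\infty$ is invariant, and $\lambda_\infty=\pi$ by Theorem 1. By tightness every subsequence has a further subsequence converging weakly to $\pi$, so $\lambda_n\to\pi$ weakly.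

**Step 3: averages (part 1 of Theorem 2).** For $\lambda_N=\frac1N\sum_{n<N}\lambda P^n$ we have $\lambda_NP-\lambda_N=\frac1N(\lambda P^N-\lambda)$, of total variation norm at most $2/N$. Apply Step 2.

**Step 4: lazy and continuous-time versions (part 2).** Let $Q=qI+(1-q)P$. Then $\lambda Q^n=\sum_kb_n(k)\lambda P^k$, where $b_n$ are the binomial weights with parameters $n$ and $1-q$. They are unimodal in $k$, since the ratio $b_n(k+1)/b_n(k)=\frac{(n-k)(1-q)}{(k+1)q}$ decreases in $k$. For a unimodal sequence vanishing at both ends the total variation is twice the maximum, so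
$$\|\lambda Q^nP-\lambda Q^n\|_{TV}\le\sum_k|b_n(k-1)-b_n(k)|\le2\max_kb_n(k).$$
By Fourier inversion, now writing $\pi_*=3.14\ldots$ for the number to distinguish it from the law $\pi$,
$$2\max_kb_n(k)\le\frac1{\pi_*}\int_{-\pi_*}^{\pi_*}\big|q+(1-q)e^{iu}\big|^n\,du\to0,$$
by dominated convergence, since the modulus is $<1$ for $0<|u|\le\pi_*$. Step 2 gives $\lambda Q^n\to\pi$.

For $e^{t(P-I)}$ the weights are Poisson with mean $t$. They are unimodal, the ratio of consecutive weights being $t/(k+1)$, and their characteristic function has modulus $e^{-t(1-\cos u)}\to0$ for $0<|u|\le\pi_*$. The same argument along any sequence $t_n\to\infty$ gives $\lambda e^{t(P-I)}\to\pi$.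

**Step 5: the chain itself when $b=\max(\beta_m,\beta_s)<1$.** Then $P=(1-b)I+bP^\ast$, where $P^\ast$ is the chain with parameters $(\beta_m/b,\beta_s/b)\in(0,1]^2$, because performing a move with probability $\beta$ is the same as first allowing it with probability $b$ and then performing it with probability $\beta/b$. The ratio $\theta$ is unchanged, so $\pi$ is also the law attached to $P^\ast$. Step 4 for $P^\ast$ with $q=1-b$ gives $\lambda P^n\to\pi$ weakly. This completes the proof of Theorem 2. $\blacksquare$
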